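# Horoballs that narrow as they rise: infinite Cannon–Thurston fibers for free groups

## 1. A graph stacked over a decreasing chain of subtrees

These notes turn on one construction. We build it first, and say in Section 2 what it is for.

**Trees and limit sets.** Let $F$ be a free group of finite rank $\ge 2$, and let $T$ be its Cayley tree for a basis. The vertex set of $T$ is $F$, the metric is $d$, and $|z|=d(1,z)$. Subtrees are nonempty and are identified with their vertex sets; $|J|$ also denotes the length of a segment $J$. We use the following textbook facts.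

* Every $g\ne 1$ in $F$ translates a line of $T$, its axis, by an integer $\|g\|\ge 1$. This translation length is conjugation invariant, and every $g$-invariant subtree contains the axis.
* Let $H\le F$ be finitely generated of rank $\ge 2$, and let $\Lambda(H)\subset\partial F=\partial T$ be its limit set. Let $T_H$ be the union of the lines joining points of $\Lambda(H)$. It is the minimal $H$-invariant subtree, $H$ has finitely many orbits of vertices on it, and $\partial T_H=\Lambda(H)$. The inclusion of $H$ induces an $H$-equivariant homeomorphism $\partial H\cong\Lambda(H)$, and this is a Cantor set. If $H'\le H$ is of the same kind, then $\Lambda(H')\subset\Lambda(H)$ and $T_{H'}\subset T_H$.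

For $H\neq 1$ put $\tau(H)=\min\{\|g\|: 1\ne g\in H\}$.

**Definition (malnormal).** A subgroup $H\le K$ is malnormal in $K$ if $H\cap gHg^{-1}=1$ for all $g\in K\setminus H$.

*Examples.* In the free group on $a,b,c$, the free factor $H=\langle a,b\rangle$ is malnormal. Indeed $T_H$ is the subtree of elements of $\langle a,b\rangle$, and its translate $gT_H$ is the component of $g$ in the graph of all $a$- and $b$-edges, so for $g\notin H$ the trees $T_H$ and $gT_H$ are disjoint. A nontrivial element of $H\cap gHg^{-1}$ would have its axis in both. In the free group on $a,b$, the subgroup $H=\langle a,bab^{-1}\rangle$ is not malnormal: $b\notin H$ (elements of $H$ have $b$-exponent sum $0$), yet $bab^{-1}\in H\cap bHb^{-1}$.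

Malnormality is transitive. Let $H$ be malnormal in $K$ and $K$ malnormal in $F$, and let $g\in F\setminus H$. If $g\in K$, use the first hypothesis; if $g\notin K$, then $H\cap gHg^{-1}\subset K\cap gKg^{-1}=1$.

**The data.** Fix a chain $F=H_0\ge H_1\ge H_2\ge\cdots$ of finitely generated subgroups of rank $\ge 2$, each malnormal in $F$. Put $T_n=T_{H_n}$, so that $T=T_0\supseteq T_1\supseteq\cdots$, and put $T_\infty=\bigcap_n T_n$. Assume $1\in T_\infty$.

**Lemma 1.** (a) There are constants $D_n$ with $\operatorname{diam}(T_n\cap gT_n)\le D_n$ for all $g\notin H_n$ (the intersection may be empty). In particular the stabilizer of $T_n$ is $H_n$. (b) Each vertex $x$ of $T$ lies in only finitely many translates $gT_n$, for each $n$.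

*Proof.* (a) Let $g\notin H_n$, and suppose two vertices $v,v'$ of $T_n\cap gT_n$ lie in the same $H_n$-orbit and in the same $gH_ng^{-1}$-orbit. Then $v'=hv=kv$ with $h\in H_n$, $k\in gH_ng^{-1}$. The action of $F$ on $T$ is free, so $h=k\in H_n\cap gH_ng^{-1}=1$ and $v=v'$. Hence a vertex of $T_n\cap gT_n$ is determined by its pair of orbits, and there are at most $D_n:=(\#\,H_n\backslash T_n)^2$ vertices. This bounds the diameter of the subtree $T_n\cap gT_n$. As $T_n$ is infinite, $gT_n=T_n$ forces $g\in H_n$.

(b) Write $T_n=\bigcup_i H_nv_i$, a finite union. Then $x\in gT_n$ means $g^{-1}x=hv_i$ for some $i$ and $h\in H_n$, that is, $g\in xv_i^{-1}H_n$. So $gT_n=xv_i^{-1}T_n$ is one of finitely many translates. $\square$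

**Sheets and nodes.** Let $\mathcal S_n=\{gT_n:g\in F\}$; its elements are the *sheets* of level $n$. The parent of $gT_{n+1}$ is $gT_n\supseteq gT_{n+1}$; this is well defined, because $gT_{n+1}=g'T_{n+1}$ gives $g^{-1}g'\in H_{n+1}\le H_n$. Choose integers $0=r_0<r_1<r_2<\cdots$ with $2^{r_n-1}>D_n$ for $n\ge 1$, and put $n(t)=\max\{n:r_n\le t\}$ for integers $t\ge 0$.

A *node* is a pair $\nu=(t,S)$ with $S\in\mathcal S_{n(t)}$; we call $t$ its time and $S$ its sheet, and we say that $\nu$ contains $x$ if $x\in S$. For $t\ge 1$ the parent of $\nu$ is $\nu^\flat=(t-1,S^\flat)$, where $S^\flat=S$ if $n(t-1)=n(t)$, and $S^\flat$ is the parent sheet of $S$ otherwise. The nodes form a rooted tree with root $(0,T)$. We write $\nu'\le\nu$ if $\nu'$ is an ancestor of $\nu$ or equal to it; then the sheet of $\nu'$ contains that of $\nu$.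

If $(t,S)\ne(t,S')$ are nodes at the same time, then $n(t)\ge1$ (since $\mathcal S_0=\{T\}$), and Lemma 1(a), translated, gives
$$\operatorname{diam}(S\cap S')\le D_{n(t)}<2^{r_{n(t)}-1}\le 2^{t-1}.\tag{1}$$
So two different sheets at time $t$ overlap in less than $2^{t-1}$. The schedule $r_n$ was chosen to obtain this.

**Definition (the graph $X$).** The vertices of $X$ are the pairs $(x,\nu)$ with $\nu$ a node containing the vertex $x\in T$. The edges are

* horizontal: $(x,\nu)-(y,\nu)$ when $\nu=(t,S)$ and $0<d(x,y)\le 2^t$;
* vertical: $(x,\nu)-(x,\nu^\flat)$.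

Put $x_0=(1,\text{root})$, and let $F$ act by $g(x,(t,S))=(gx,(t,gS))$.

*Two pictures.* First take a line $\mathbb Z$ in place of $T$, with the single sheet $\mathbb Z$ at every time. The graph has vertices $(x,t)$ and is a combinatorial horoball: for $k\ge1$ one gets from $(0,0)$ to $(k,0)$ by climbing to height $t=\lceil\log_2k\rceil$, taking one horizontal edge, and descending, in $2t+1$ steps. Second, let $F$ be free on $a,b,c$ and $H_n=\langle a,b\rangle$ for all $n\ge 1$. Distinct translates of $T_1$ are disjoint, so we may use $D_n=0$ and $r_n=n$. For $t\ge1$ there is one node per coset $gH_1$, and $X$ is $T$ with a combinatorial horoball erected over each translate of the Cayley tree of $\langle a,b\rangle$. For a strictly decreasing chain, the horoball over a sheet of level $n$ stops at time $r_{n+1}-1$, and is continued upward only over the subsheets of level $n+1$.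

**Lemma 2.** $X$ is a connected, locally finite graph, hence a proper geodesic space. $F$ acts freely on $X$, and the orbit map $g\mapsto gx_0$ is proper.

*Proof.* Descending vertically connects every vertex to the root level, which is a copy of $T$ (at time $0$ horizontal edges have $d(x,y)=1$). A vertex has finitely many horizontal neighbors since $T$ is locally finite, one parent at most, and finitely many children $(x,(t+1,S'))$ by Lemma 1(b). The action is free on vertices because $F$ acts freely on $T$. An element fixing a point of $X$ but no vertex would invert an edge; its square would fix a vertex and so be $1$, which is impossible for a nontrivial element of a torsion-free group. Finally $gx_0=(g,\text{root})$ is injective in $g$, and balls contain finitely many vertices. $\square$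

## 2. Cannon–Thurston maps and the size of their fibers

Let $X$ be a proper geodesic hyperbolic space with basepoint $x_0$ and Gromov product $(p|q)_{x_0}=\tfrac12\bigl(d(x_0,p)+d(x_0,q)-d(p,q)\bigr)$. A sequence $p_k$ converges to a point of the Gromov boundary $\partial X$ exactly when $(p_k|p_l)_{x_0}\to\infty$, and two such sequences have the same limit exactly when $(p_k|q_k)_{x_0}\to\infty$. The compactification $X\cup\partial X$ is metrizable. There is a constant $C_0$ such that for every geodesic $\gamma$ from $p$ to $q$
$$(p|q)_{x_0}\le d(x_0,\gamma)\le (p|q)_{x_0}+C_0 .\tag{2}$$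
The left inequality holds in any geodesic space: for $w\in\gamma$, $d(x_0,p)+d(x_0,q)-d(p,q)\le 2d(x_0,w)$.

An isometry $g$ of $X$ is elliptic if its orbits are bounded, loxodromic if $\lim_k d(x,g^kx)/k>0$, and parabolic otherwise. A loxodromic $g$ has two distinct fixed points in $\partial X$, the limits of $g^kx$ and $g^{-k}x$ as $k\to\infty$.

**Definition (Cannon–Thurston map).** Let a hyperbolic group $G$ act by isometries on a proper hyperbolic space $X$ with proper orbit map $g\mapsto gx_0$: for every bounded $B\subseteq X$, only finitely many $g$ satisfy $gx_0\in B$. The Cannon–Thurston map $\partial i:\partial G\to\partial X$, if it exists, is the map which together with the orbit map defines a continuous map $G\cup\partial G\to X\cup\partial X$. Its existence does not depend on $x_0$.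

The question, from Bhattacharyya, Halder, Lazarovich and Mj, "Finiteness of Cannon–Thurston fibers", arXiv:2603.22428 (2026), is this. Suppose no element of $G$ acts as a parabolic, and suppose $\partial i$ exists. Is $\partial i^{-1}(\xi)$ finite for every $\xi\in\partial X$? The answer is no, already for free groups, and the fibers can be Cantor sets.

**Theorem A.** Let $F$ be a free group of finite rank $\ge2$ and let $Q$ be a compact, metrizable, totally disconnected space with at least two points (for example a Cantor set). There is a proper geodesic hyperbolic space $X$ (a locally finite graph) and a free isometric action of $F$ on $X$ such that: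

1. orbit maps are proper, and every $g\neq1$ acts loxodromically (so there are no parabolics);
2. the Cannon–Thurston map $\partial i:\partial F\to\partial X$ exists;
3. some $\xi\in\partial X$ has $\partial i^{-1}(\xi)$ homeomorphic to $Q$.

**Corollary B.** For $F$ as above, the homeomorphism types of nonempty fibers of Cannon–Thurston maps, over all actions of $F$ as in the question, are exactly the nonempty compact metrizable totally disconnected spaces.

Two cases can be settled by hand. If $F$ has rank $\le1$, then $|\partial F|\le2$ and all fibers are finite, so the rank hypothesis in Theorem A cannot be dropped. If $F$ acts on its own Cayley tree $T$, then $\partial i$ is the identity and all nonempty fibers are points.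

Next, here is something that no fiber can do.

**Observation.** In an action as in the question with $G=F$ and every $g\neq1$ loxodromic, a fiber $\Phi=\partial i^{-1}(\xi)$ with at least two points contains no endpoint $g^{\pm\infty}$ of an axis in $T$. Suppose $g^{+\infty}\in\Phi$ and $g^{+\infty}\ne b\in\Phi$ (for $g^{-\infty}$, replace $g$ by its inverse). Then $\xi=\lim g^kx_0$ is fixed by $g$. The map $\partial i$ is continuous and equivariant (if $g_k\to b$ then $gg_k\to gb$ and $gg_kx_0\to g\,\partial i(b)$), so $\Phi$ is closed and $g$-invariant. Since $g^{-k}b\to g^{-\infty}$, we get $g^{-\infty}\in\Phi$, so $\lim g^{-k}x_0=\xi=\lim g^kx_0$. These limits are distinct for a loxodromic $g$, a contradiction.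

## 3. One horoball per coset collapses the limit set but creates parabolics

The natural first attempt at an infinite fiber is to take one malnormal $H$ of rank $\ge2$ with $1\in T_H$ and erect infinite horoballs over the translates of $T_H$. This is the construction of Section 1 with $H_n=H$ for all $n\ge1$. The space is hyperbolic: the proof in Section 6 applies to every chain allowed in Section 1. But let $1\ne g\in H$. As $1\in T_H$, also $g^k\in T_H$, so $1$ and $g^k$ lie in a common sheet at all times; with $t=\lceil\log_2|g^k|\rceil$ we may climb, cross and descend: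
$$d_X(x_0,g^kx_0)\le 2\lceil\log_2|g^k|\rceil+1\quad(k\ge1).$$
The right side is $o(k)$, so $g$ is not loxodromic, and its orbit is infinite in a locally finite graph, hence unbounded. So $g$ is parabolic. The Observation shows the same trouble from the other side: an entire $\Lambda(H)$ contains endpoints of axes, so it can never lie in one fiber.

One may try to repair this by cutting the horoballs off at a fixed height $h$. On the subgraph of vertices with time $\le h$, the map $(x,\nu)\mapsto x$ changes $d$ by at most $2^h$ along each edge, so
$$2^{-h}d(g,g')\le d(gx_0,g'x_0)\le d(g,g').$$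
Every vertex is within $h$ of the orbit, so the truncated space is quasi-isometric to $T$ and $\partial i$ is a homeomorphism. Nothing is collapsed.

So some horoball must rise forever, but above every axis $\ell$ in $T$ it must eventually stop. The way to reconcile the two is to let the horoball narrow: at height $t$ it lives over $T_{n(t)}$, and the chain is chosen with $\tau(H_n)\to\infty$, so that a given $g$ is conjugate into $H_n$ only for small $n$. What survives at all heights is $T_\infty$, whose ends form $\bigcap_n\Lambda(H_n)$. Each $\Lambda(H_n)$ is a Cantor set full of endpoints of axes, but the intersection can be made to avoid all of them and still be large.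

## 4. Nested malnormal subgroups with a prescribed intersection of limit sets

**Proposition 3.** Let $H\le F$ be finitely generated of rank $\ge2$, let $U_1,\dots,U_k$ ($k\ge2$) be pairwise disjoint nonempty relatively open subsets of $\Lambda(H)$, and let $R>0$. There is $H'\le H$, free of rank $k$ and malnormal in $H$, with $\Lambda(H')\subset\bigcup_iU_i$, $\Lambda(H')\cap U_i\ne\emptyset$ for all $i$, and $\tau(H')\ge R$.

The design: the generator $y_i$ runs into $U_i$ along a word $p_i$, goes around a loop containing a long run $b^{N_i}$, and returns along $p_i$. The long runs force large translation length. Their distinct lengths act as signatures and force malnormality.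

*Proof.*

**Step 1: the choices.** Let $\mathcal X\ni a,b$ be a basis of $H$, with Cayley tree $\mathcal T$. Identify $\Lambda(H)=\partial H$ with the infinite reduced words over $\mathcal X^{\pm1}$. The cylinders $[p]$ (words beginning with $p$) form a basis of the topology. Choose nonempty reduced words $p_i$ with $[p_i]\subset U_i$. If $p_i$ does not end in $b^{\pm1}$, append $b$; so every $p_i$ ends in $b^{\pm1}$. As the $U_i$ are disjoint, no $p_i$ is a prefix of another. Put $m=\max_i|p_i|$.

Only finitely many $H$-conjugacy classes have translation length $<R$ on $T$: such an element has its axis in $T_H$, after conjugation in $H$ the axis passes through one of finitely many vertices $v$, and then $d(v,hv)<R$, which allows finitely many $h$. Let $B\ge 0$ bound the cyclically reduced $\mathcal X$-lengths of these classes. Choose distinct integers $N_i>\max(2m+2,B)$ and put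
$$q_i=ab^{N_i}a,\qquad y_i=p_iq_ip_i^{-1},\qquad H'=\langle y_1,\dots,y_k\rangle .$$

**Step 2: a graph for $H'$.** Let $\Delta$ be the labeled graph consisting of the prefix tree $P$ of $\{p_1,\dots,p_k\}$, with root $v_0$ and with the vertices $p_i$ as its non-root leaves, and a loop labeled $q_i$ attached at each vertex $p_i$. At $p_i$ the outgoing labels are $b^{\mp1}$ (back along $P$), $a$ (start of the loop) and $a^{-1}$ (end of the loop, reversed). These are distinct, and distinctness at the other vertices is clear. So $\Delta$ is folded, and non-backtracking paths in $\Delta$ have reduced labels. Hence $\pi_1(\Delta,v_0)\to H$, sending a loop to its label, is injective. The fundamental group is free of rank $k$, generated by the loops with labels $y_i$, so the image is $H'$, free of rank $k$. The universal cover of $\Delta$ maps to $\mathcal T$ by reading labels from the base point. This is a locally injective map of trees, hence injective. Its image $\mathcal T'$ is an $H'$-invariant subtree containing $1$, with $H'\backslash\mathcal T'=\Delta$; a vertex $w\in\mathcal T'$, which is an element of $H$, goes to the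 coset $H'w$.

*Example.* Let $H$ be free on $a,b$, with $p_1=b$ and $p_2=b^{-1}$. Then $m=1$ and $N_1=5$, $N_2=6$ satisfy $N_i>2m+2$. Here $\Delta$ is a path of two edges with a loop of length $7$ at one end and a loop of length $8$ at the other, and $H'=\langle\, b\,ab^5a\,b^{-1},\ b^{-1}ab^6a\,b\,\rangle$.

**Step 3: the limit set.** Since $H'$ acts cocompactly on $\mathcal T'$, points of $\Lambda(H')$ are labels of infinite non-backtracking paths in $\Delta$ from $v_0$. Such a path first runs in $P$ away from the root until it reaches some $p_i$. So its label lies in $[p_i]\subset U_i$. Conversely $y_i^{+\infty}=p_iq_iq_i\cdots$ lies in $\Lambda(H')\cap U_i$.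

**Step 4: every long path meets a signature.** Let $B_i$ be the arc labeled $b^{N_i}$ in the $i$-th loop. All its vertices, endpoints included, have valence $2$ in $\Delta$, and the two edges flanking it are labeled $a$. Removing the edges and interior vertices of all $B_i$ leaves $P$ with two edges attached at each $p_i$, a tree of diameter $\le 2m+2$. So every non-backtracking path of length $>2m+2$ contains an edge of some $B_i$. A bi-infinite non-backtracking path containing an edge of $B_i$ traverses all of $B_i$ and both flanking edges.

**Step 5: $\tau(H')\ge R$.** Let $1\ne u\in H'$. The axis of $u$ in $\mathcal T$ lies in $\mathcal T'$. It maps to a bi-infinite non-backtracking path in $\Delta$ that repeats a closed path whose length is the cyclically reduced $\mathcal X$-length of $u$. By Step 4 this closed path contains all $N_i$ distinct edges of some $B_i$, so its length is $\ge N_i>B$. By the choice of $B$, $\|u\|\ge R$.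

**Step 6: malnormality.** Let $h\in H$ and $1\ne u\in H'\cap hH'h^{-1}$; we show $h\in H'$. The axis $\ell$ of $u$ in $\mathcal T$ lies in $\mathcal T'\cap h\mathcal T'$. So there are two label-preserving immersions $\alpha,\beta:\ell\to\Delta$, $\alpha(w)=H'w$ and $\beta(w)=H'h^{-1}w$. By Step 4, after orienting $\ell$, there is a segment $\sigma\subset\ell$ labeled $ab^{N_i}a$ along which $\alpha$ traverses the loop $q_i$. Along $\beta$, the $b$-run of $\sigma$ is a non-backtracking path of length $N_i>2m+2$, so it contains an edge of some $B_j$. Leaving $B_j$ would mean crossing a flank labeled $a^{\pm1}$, so the whole run stays in $B_j$, and it is read forward since its letters are $b$ and not $b^{-1}$. It is preceded and followed by $a$, which can only happen at the ends of $B_j$, so it is all of $B_j$. Hence $N_j=N_i$, so $j=i$, and $\alpha|_\sigma=\beta|_\sigma$. For a vertex $w\in\sigma$ this says $H'w=H'h^{-1}w$, so $h\in H'$. $\square$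

**Proposition 4.** There are subgroups $F=H_0\ge H_1\ge\cdots$, finitely generated of rank $\ge2$ and malnormal in $F$, with $\tau(H_n)\to\infty$ and $C:=\bigcap_n\Lambda(H_n)$ homeomorphic to $Q$.

*Proof.*

**Step 1: construction.** Choose finite partitions $\mathcal P_1,\mathcal P_2,\dots$ of $Q$ into nonempty clopen sets, each refining the previous one, with mesh tending to $0$ and $|\mathcal P_1|\ge2$. Fix a metric on $\partial F$. Inductively for $n\ge1$, choose pairwise disjoint nonempty clopen subsets $U_A$ ($A\in\mathcal P_n$) of $\Lambda(H_{n-1})$ of diameter $\le1/n$; for $n\ge2$ require moreover $U_A\subset U_{A'}$ whenever $A\subset A'\in\mathcal P_{n-1}$. This is possible: $U_{A'}\cap\Lambda(H_{n-1})$ is nonempty by Proposition 3 in the previous step and open in the Cantor set $\Lambda(H_{n-1})$, and a nonempty open subset of a Cantor set contains any finite number of disjoint nonempty clopen subsets of small diameter. Let $H_n$ be given by Proposition 3 for $H_{n-1}$, the family $\{U_A\}_{A\in\mathcal P_n}$ and $R=n$. Its rank is $|\mathcal P_n|\ge2$, it is malnormal in $H_{n-1}$ and so in $F$ by transitivity,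 and $\tau(H_n)\ge n$.

**Step 2: the map $\phi:C\to Q$.** If $c\in C$, then for each $n\geq 1$ we have $c\in\Lambda(H_n)\subset\bigcup_{A\in\mathcal P_n}U_A$, so $c\in U_{A_n(c)}$ for a unique $A_n(c)\in\mathcal P_n$. If $A'\in\mathcal P_n$ contains $A_{n+1}(c)$, then $c\in U_{A_{n+1}(c)}\subset U_{A'}$, so $A'=A_n(c)$. Thus the sets $A_n(c)$ are nested. Let $\phi(c)$ be the unique point of $\bigcap_nA_n(c)$.

**Step 3: $\phi$ is a homeomorphism.** For $A\in\mathcal P_n$, $\phi^{-1}(A)=C\cap U_A$ is open in $C$; the sets $A$ form a basis of $Q$, so $\phi$ is continuous. If $\phi(c)=\phi(c')$, then $A_n(c)=A_n(c')$ for all $n$, so $c,c'$ lie in a common set of diameter $\le1/n$ for all $n$, and $c=c'$. Let $y\in Q$, with $y\in A_n\in\mathcal P_n$. The sets $\Lambda(H_n)\cap U_{A_n}$ are compact, nonempty by Proposition 3, and decreasing. A point $c$ of their intersection lies in $C$ and has $A_n(c)=A_n$ for all $n$, so $\phi(c)=y$. A continuous bijection from the compact space $C$ to the Hausdorff space $Q$ is a homeomorphism. $\square$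

**Normalization.** Since $|C|\ge2$, $T_\infty=\bigcap_nT_n$ contains the line joining two points of $C$. Conjugating all $H_n$ by one element of $F$ translates all $T_n$ and $C$ and preserves every property above, so we may assume $1\in T_\infty$. Then $a\in\Lambda(H_n)=\partial T_n$ if and only if $[1,a)\subset T_n$. Hence
$$a\in C\iff[1,a)\subset T_n\text{ for all }n,\qquad\text{that is, } C=\partial T_\infty .\tag{3}$$
From now on $X$ is the graph of Section 1 for this chain. The condition $\tau(H_n)\to\infty$ is used only in Section 7.

## 5. Nearest-point retractions of $X$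

The next lemma lets us choose geodesics of $X$ that stay over a given subtree of $T$. It is used in Sections 7, 8 and 9. For a subtree $A\subset T$ let $\pi_A:T\to A$ be nearest-point projection, and let $X_A$ be the subgraph induced on the vertices $(x,\nu)$ with $x\in A$.

**Lemma 5.** There is a 1-Lipschitz retraction $\Pi_A$ of the vertices of $X$ onto those of $X_A$. Hence any two vertices of $X_A$ are joined by a geodesic of $X$ lying in $X_A$.

*Proof.*

**Step 1: definition.** If $x\in S$ and the sheet $S$ meets $A$, then $\pi_A(x)\in S$, because the path in $S$ from $x$ to a point of $S\cap A$ passes through $\pi_A(x)$. For a vertex $(x,\nu)$, let $\nu_0\le\nu$ be the largest ancestor whose sheet meets $A$; it exists because the root has sheet $T$. Put $\Pi_A(x,\nu)=(\pi_A(x),\nu_0)$. It is a vertex of $X_A$: $x$ lies in the sheet of $\nu$, hence in that of $\nu_0$, hence so does $\pi_A(x)$. On $X_A$ it is the identity.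

**Step 2: edges go to edges or points.** Consider a horizontal edge $(x,\nu)-(y,\nu)$. If the sheet of $\nu$ meets $A$, then $\nu_0=\nu$ and $d(\pi_Ax,\pi_Ay)\le d(x,y)$, so the images are equal or adjacent. If it does not, then $\pi_A$ is constant on it (as on every subtree disjoint from $A$), and the images coincide. Consider a vertical edge $(x,\nu)-(x,\nu^\flat)$. If the sheet of $\nu$ meets $A$, so does that of $\nu^\flat$, and the images are $(\pi_Ax,\nu)$ and $(\pi_Ax,\nu^\flat)$, which are adjacent. Otherwise $\nu_0=(\nu^\flat)_0$ and the images coincide.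

**Step 3: geodesics.** Apply $\Pi_A$ to the vertices of a geodesic between two vertices of $X_A$. The result is a path in $X_A$ with the same endpoints and no greater length, so it is a geodesic. $\square$

## 6. Hyperbolicity of $X$

We use a criterion of Bowditch (*Uniform hyperbolicity of the curve graphs*, Pacific J. Math. 269 (2014), Prop. 3.1): *a connected graph is hyperbolic if there is $h$ and, for all vertices $P,Q$, a connected subgraph $\mathcal L(P,Q)\ni P,Q$ such that $\mathcal L(P,Q)\subset N_h(\mathcal L(P,R)\cup\mathcal L(R,Q))$ for all $P,Q,R$, and $\operatorname{diam}\mathcal L(P,Q)\le h$ whenever $d(P,Q)\le1$.*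

So for each pair we must guess a set $\mathcal L(P,Q)$ that a geodesic should follow. Standing over $z\in T$, we ask which nodes containing $z$ are useful for traveling to $P$.

**Definition.** Let $P=(x,\mu)$ be a vertex of $X$ and $z$ a vertex of $T$. Then $\mathcal Q_z(P)$ is the set of nodes $\nu=(t,S)$ containing $z$ with

(i) $\nu\le\mu$, or (ii) $|S\cap[z,x]|\ge2^t$.

So either $P$ sits in or above $\nu$, or the sheet follows the way to $x$ long enough for a full jump of length $2^t$. Since $z\in S$, the set $S\cap[z,x]$ is an initial segment of $[z,x]$ starting at $z$.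

*Example.* Suppose every time had the single sheet $T$, and let $P=(x,(0,T))$. Then $\mathcal Q_z(P)$ consists of the nodes of time $\le\lfloor\log_2d(z,x)\rfloor$ for $z\ne x$, and of the root alone for $z=x$.

**Claim 6.** $\mathcal Q_z(P)$ is a finite down-closed chain containing the root.

*Proof.* The root contains $z$ and is $\le\mu$. If $\nu'\le\nu\in\mathcal Q_z(P)$, then $\nu'$ has a larger sheet and a smaller time, so it contains $z$ and inherits (i) or (ii). There are finitely many nodes with (i); in (ii) we have $2^t\le d(z,x)$, and $z$ lies in finitely many sheets of each level, so there are finitely many of these too.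

It remains to show that there is at most one node at each time $t$: a down-closed set with this property is a chain, because the ancestor of the later of two nodes at the time of the earlier must equal the earlier. Let $\nu=(t,S)\ne\nu'=(t,S')$ be in $\mathcal Q_z(P)$. They do not both satisfy (i), as two ancestors of $\mu$ at the same time agree. Say $\nu$ satisfies (ii). If $\nu'$ satisfies (i), then $x,z\in S'$, so $[z,x]\subset S'$ and $|S'\cap[z,x]|=d(z,x)\ge2^t$. If $\nu'$ satisfies (ii), then again $|S'\cap[z,x]|\ge2^t$. So $S\cap S'$ contains the initial segment of length $2^t$ of $[z,x]$, contradicting (1). $\square$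

**The sets $L$ and $\mathcal L$.** Let $V_z$ be the subgraph of the vertices $(z,\nu)$, $\nu\ni z$, with the vertical edges. It is a rooted tree. We write $\nu$ for $(z,\nu)$ and $[\cdot,\cdot]_z$ for paths in $V_z$. Put $q_z(P)=\max\mathcal Q_z(P)\in V_z$; then $\mathcal Q_z(P)$ is exactly the set of nodes $\le q_z(P)$. For $z=x$, (ii) reads $0\ge2^t$ and never holds, so $q_x(P)=P$. For $P=(x,\mu)$ and $Q=(y,\mu')$ let
$$L(P,Q)=\bigcup_{z\in[x,y]}[q_z(P),q_z(Q)]_z\ \ni\ P,Q,$$
and let $\mathcal L(P,Q)$ be the subgraph induced on the vertices at distance $\le3$ from $L(P,Q)$.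

In the single-sheet example with $P=(x,\text{root})$ and $Q=(y,\text{root})$, the part of $L(P,Q)$ over $x$ is the vertical segment from height $0$ to $\lfloor\log_2d(x,y)\rfloor$, and similarly over $y$. If $x\ne z\in[x,y]$ and $(z,t)$ has height $t\ge\lfloor\log_2d(z,x)\rfloor$, then $d(z,x)<2^{t+1}$, so $(z,t)$ is within $2$ of $(x,t+1)$. This is the expected shape of a horoball geodesic: up, across, down.

**Step (a): $\mathcal L(P,Q)$ is connected.** For $z\in[x,y]$ let $\lambda_z=\max(\mathcal Q_z(P)\cap\mathcal Q_z(Q))$. This is the meet of $q_z(P)$ and $q_z(Q)$ in $V_z$, so $(z,\lambda_z)\in L(P,Q)$. Each piece $[q_z(P),q_z(Q)]_z$ is connected, and every vertex of $\mathcal L(P,Q)$ is joined to $L(P,Q)$ inside $\mathcal L(P,Q)$. So it suffices to prove $d((z,\lambda_z),(z',\lambda_{z'}))\le3$ for adjacent $z,z'\in[x,y]$; a path of length $\le3$ with both ends in $L(P,Q)$ lies in $\mathcal L(P,Q)$.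

Let $\lambda_z=(t,S)$, and let $t'$ be the time of $\lambda_{z'}$. Exchanging $z$ and $z'$, assume $t\ge t'$; exchanging $P$ and $Q$, assume that $z$ is closer to $x$ than $z'$. Since $\lambda_z\in\mathcal Q_z(Q)$, either $z,y\in S$ or $|S\cap[z,y]|\ge2^t\ge1$; in both cases $z'\in S$. Let $\rho=\lambda_z^\flat$ if $t\ge1$, and $\rho=\lambda_z=$ root if $t=0$. We show $\rho\in\mathcal Q_{z'}(P)\cap\mathcal Q_{z'}(Q)$. Note that $\rho$ contains $z'$, and if $t=0$ there is nothing to prove. Let $t\ge1$.

* If $\lambda_z\le\mu$, then $\rho\le\mu$, and $\rho\in\mathcal Q_{z'}(P)$ by (i). Likewise, if $\lambda_z\le\mu'$ then $\rho\in\mathcal Q_{z'}(Q)$.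
* If $|S\cap[z,x]|\ge2^t$, then $|S\cap[z',x]|\ge2^t$ as well, because $z'\in S$ and $[z,x]\subset[z',x]$. So $\lambda_z$, hence $\rho$, lies in $\mathcal Q_{z'}(P)$.
* If $|S\cap[z,y]|\ge2^t$, then $|S\cap[z',y]|\ge2^t-1\ge2^{t-1}$. Since the sheet of $\rho$ contains $S$ and $\rho$ has time $t-1$, $\rho\in\mathcal Q_{z'}(Q)$.

So $\rho\le\lambda_{z'}$. Since $t'\le t$, $\lambda_{z'}$ equals $\rho$ or is a child of $\rho$. Then $(z,\lambda_z),(z',\lambda_z),(z',\rho),(z',\lambda_{z'})$ is a path with one horizontal step and at most two vertical ones.

**Step (b): if $d(P,Q)\le1$, then $L(P,Q)$ has diameter $\le1$.** If $P=Q$ or the edge is vertical, then $x=y$ and $L(P,Q)=[P,Q]_x$. Otherwise $P=(x,\nu)$, $Q=(y,\nu)$ with $\nu=(t,S)$ and $d(x,y)\le2^t$. For $z\in[x,y]\subset S$ we have $\nu\in\mathcal Q_z(P)$ by (i). A node of $\mathcal Q_z(P)$ at a time $t'>t$ would have to satisfy (ii), giving $2^{t'}\le d(z,x)\le2^t$, which is impossible. So $q_z(P)=\nu$, and likewise $q_z(Q)=\nu$. Hence $L(P,Q)=\{(z,\nu):z\in[x,y]\}$, of diameter $\le1$. Consequently any two vertices of $\mathcal L(P,Q)$ are at distance $\le7$, and any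 two points of this subgraph at distance $\le8$.

**Step (c): triangles.** We show
$$L(P_1,P_2)\subset N_3\bigl(L(P_1,P_3)\cup L(P_3,P_2)\bigr).\tag{4}$$
Let $P_i=(x_i,\mu_i)$, let $c$ be the median of $x_1,x_2,x_3$ in $T$, and let $\gamma_i=q_c(P_i)$. Let $Y$ be the hull of $\gamma_1,\gamma_2,\gamma_3$ in the tree $V_c$. Since $c$ lies on all three sides, $Y=[\gamma_1,\gamma_3]_c\cup[\gamma_3,\gamma_2]_c\subset L(P_1,P_3)\cup L(P_3,P_2)$. Let $\lambda$ be the meet of $\gamma_1,\gamma_2,\gamma_3$. It is the meet of two of them, so it lies in $Y$, and $Y=\bigcup_i[\lambda,\gamma_i]_c$.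

The set $Y$ is the place where the two other sides come together. The claim says that a node over $[x_1,c]$ that is useful for $P_2$ but not for $P_3$ can occur only near $Y$.

**Claim 7.** Let $z\in[x_1,c]$ and $\nu=(t,S)\in\mathcal Q_z(P_2)\setminus\mathcal Q_z(P_3)$. Then $(z,\nu)$ is within $2$ of $Y$. The same holds with $2$ and $3$ exchanged.

*Proof.* Note that $c\in[z,x_2]\cap[z,x_3]$. The root lies in $\mathcal Q_z(P_3)$, so $t\ge1$.

*First, $c\in S$ and $d(z,c)<2^t$; so $(c,\nu)$ is a vertex equal or adjacent to $(z,\nu)$.* If $\nu\le\mu_2$, then $z,x_2\in S$, so $c\in S$. Otherwise $|S\cap[z,x_2]|\ge2^t$. If $c\notin S$, this initial segment stops before $c$, so $S\cap[z,x_2]\subset[z,c]\subset[z,x_3]$. Then $|S\cap[z,x_3]|\ge2^t$ and $\nu\in\mathcal Q_z(P_3)$, a contradiction. So $c\in S$ in all cases. If $d(z,c)\ge2^t$, then $[z,c]\subset S\cap[z,x_3]$ again gives $\nu\in\mathcal Q_z(P_3)$, a contradiction.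

*Second, some $\kappa\in\{\nu,\nu^\flat\}$ lies in $\mathcal Q_c(P_1)\cup\mathcal Q_c(P_2)$.* If $\nu\le\mu_2$, take $\kappa=\nu$; it contains $c$, so $\kappa\in\mathcal Q_c(P_2)$ by (i). Otherwise $|S\cap[z,x_2]|\ge2^t$, and we take $\kappa=\nu^\flat$, of time $t-1$. If $d(z,c)\le2^{t-1}$, then $|S\cap[c,x_2]|\ge2^t-d(z,c)\ge2^{t-1}$, so $\kappa\in\mathcal Q_c(P_2)$. If $d(z,c)>2^{t-1}$, then $[c,z]\subset S\cap[c,x_1]$ has length $>2^{t-1}$, so $\kappa\in\mathcal Q_c(P_1)$.

*Third, $\kappa\in Y$.* We have $\kappa\le\gamma_1$ or $\kappa\le\gamma_2$, and $\lambda$ is below both, so $\kappa$ and $\lambda$ are comparable. If $\kappa\ge\lambda$, then $\kappa\in[\lambda,\gamma_1]_c\cup[\lambda,\gamma_2]_c\subset Y$. So suppose $\kappa<\lambda$; we derive a contradiction. The time of $\kappa$ is at least $t-1$, so the time of $\lambda$ is at least $t$. Let $\nu^*=(t,S^*)$ be the ancestor of $\lambda$ at time $t$ (possibly $\lambda$ itself). Then $\nu^*\in\mathcal Q_c(P_i)$ for $i=1,2,3$.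

Suppose $\nu^*=\nu$. Then $\nu\in\mathcal Q_c(P_3)$. If $\nu\le\mu_3$, then $\nu\in\mathcal Q_z(P_3)$ by (i), as $z\in S$: a contradiction. If $|S\cap[c,x_3]|\ge2^t$, then $|S\cap[z,x_3]|\ge2^t$ because $[z,c]\subset S$, so $\nu\in\mathcal Q_z(P_3)$: a contradiction.

Suppose $\nu^*\ne\nu$. If $\kappa$ were $\nu$, then $\nu<\lambda$ would be the ancestor of $\lambda$ at time $t$, that is, $\nu^*$. So $\kappa=\nu^\flat$, and by the choice of $\kappa$ we have $|S\cap[z,x_2]|\ge2^t$. From $\nu^*\in\mathcal Q_c(P_1)$: either $[c,x_1]\subset S^*$, or $|S^*\cap[c,x_1]|\ge2^t>d(c,z)$. Both give $z\in S^*$, since $z\in[c,x_1]$. Hence $[z,c]\subset S\cap S^*$, and (1) gives $d(z,c)<2^{t-1}$. Therefore $|S\cap[c,x_2]|\ge2^t-d(z,c)\geq 2^{t-1}$. From $\nu^*\in\mathcal Q_c(P_2)$: either $[c,x_2]\subset S^*$ or $|S^*\cap[c,x_2]|\ge2^t$. In the first case $S\cap[c,x_2]\subset S\cap S^*$. In the second, $S$ and $S^*$ both contain the initial segment of length $2^{t-1}$ of $[c,x_2]$. In both cases $\operatorname{diam}(S\cap S^*)\ge2^{t-1}$, contradicting (1).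

So $\kappa\in Y$, and $(z,\nu),(c,\nu),(c,\kappa)$ shows that $(z,\nu)$ is within $2$ of $Y$. Since $Y$ is symmetric in the three indices, the same argument works with $2$ and $3$ exchanged. $\square$

*Proof of (4).* Let $z\in[x_1,c]$, write $\alpha_i=q_z(P_i)$, and let $v\in[\alpha_1,\alpha_2]_z$. Note $z\in[x_1,x_3]$. If $v\in[\alpha_1,\alpha_3]_z$, then $v\in L(P_1,P_3)$. Otherwise $\alpha_2\ne\alpha_3$, and $v\in[\alpha_2,\alpha_3]_z$ because $V_z$ is a tree. Every node of this path except the meet of $\alpha_2$ and $\alpha_3$ lies in exactly one of $\mathcal Q_z(P_2)$, $\mathcal Q_z(P_3)$, so it is within $2$ of $Y$ by Claim 7. The meet is adjacent on the path to such a node, so it is within $3$ of $Y$. Hence $v$ is within $3$ of $Y\subset L(P_1,P_3)\cup L(P_3,P_2)$. For $z\in[c,x_2]$, exchange the roles of $P_1$ and $P_2$. $\square$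

**Step (d): conclusion.** By (4), every vertex of $\mathcal L(P_1,P_2)$ is within $3+3=6$ of $L(P_1,P_3)\cup L(P_3,P_2)$, so every point of $\mathcal L(P_1,P_2)$ is within $7$ of $\mathcal L(P_1,P_3)\cup\mathcal L(P_3,P_2)$. With (a), (b) and Bowditch's criterion for $h=8$, the graph $X$ is hyperbolic.

## 7. Every $g\ne1$ acts loxodromically

The purpose of this section is to show that high horoballs do not help to travel along an axis. Let $g\neq 1$ with axis $\ell\subset T$, and choose $n\ge1$ with $\tau(H_n)>\|g\|$.

**Step 1: sheets of level $n$ meet $\ell$ in bounded length.** Put $E=D_n+\|g\|$. Let $S=hT_n\in\mathcal S_n$ and $J=S\cap\ell$. Suppose $|J|>E$ (possibly infinite). Then $J\cap gJ\subset S\cap gS$ has length greater than $D_n$, since $g$ shifts $\ell$ by $\|g\|$. By Lemma 1(a), translated, $gS=S$, so $h^{-1}gh$ stabilizes $T_n$ and lies in $H_n$. Then $\|g\|=\|h^{-1}gh\|\ge\tau(H_n)$, a contradiction. So $|S\cap\ell|\le E$ for all $S\in\mathcal S_n$.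

**Step 2: linear progress.** Let $z\in\ell$ and $P=(z,\text{root})$. By Lemma 5 with $A=[z,g^kz]\subset\ell$, there is a geodesic from $P$ to $g^kP$ in $X_A$. Vertical edges do not change the $T$-coordinate. A horizontal edge in a node $(t,S)$ with $t<r_n$ changes it by at most $2^t\le2^{r_n}$. If $t\ge r_n$, then $n(t)\ge n$, so $S$ is contained in a sheet of $\mathcal S_n$; both endpoints lie over $S\cap\ell$, and the change is at most $E$. The total change is $k\|g\|$, so
$$d_X(P,g^kP)\ \ge\ \frac{k\,\|g\|}{\max(2^{r_n},E)} .$$
Hence $g$ is loxodromic. In particular there are no parabolics. With Lemma 2, this proves part 1 of Theorem A; Lemma 2 also shows that the action is free.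

## 8. Existence of $\partial i$

**Step 1: far in $T$ means far in $X$.** Let $M>0$. Only finitely many vertices of $X$ lie in the ball $B(x_0,M)$, so there is $N=N(M)$ such that every vertex $(z,\nu)$ with $|z|>N$ satisfies $d_X(x_0,(z,\nu))>M$. Suppose $g,g'\in F$ and $[g,g']\subset T$ avoids the closed $N$-ball about $1$. By Lemma 5 with $A=[g,g']$, some geodesic from $gx_0$ to $g'x_0$ has all its vertices over $[g,g']$, hence outside $B(x_0,M)$. So its distance from $x_0$ is at least $M-1$, and (2) gives $(gx_0|g'x_0)_{x_0}\ge M-1-C_0$.

**Step 2: definition of $\partial i$.** Let $a\in\partial F$ and let $g_k\to a$, $g'_k\to a$ in $F$. In the tree $T$ this means $d(1,[g_k,g_l])\to\infty$ and $d(1,[g_k,g_k'])\to\infty$ as $k,l\to\infty$. By Step 1, the Gromov products $(g_kx_0|g_lx_0)_{x_0}$ and $(g_kx_0|g'_kx_0)_{x_0}$ tend to $\infty$. So $g_kx_0$ converges to a point of $\partial X$ that depends only on $a$; call it $\partial i(a)$.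

**Step 3: continuity.** Points of $F$ are isolated in $F\cup\partial F$, and for sequences in $F$ converging to a boundary point continuity is Step 2. Let $a_k\to a$ with all $a_k\in\partial F$. Fix metrics on the two compactifications. Using Step 2 for $a_k$, choose $g_k\in F$ that is $1/k$-close to $a_k$ with $g_kx_0$ being $1/k$-close to $\partial i(a_k)$. Then $g_k\to a$, so $g_kx_0\to\partial i(a)$ and therefore $\partial i(a_k)\to\partial i(a)$. A general sequence converging to $a$ splits into one in $F$ and one in $\partial F$. So $\partial i$ is the Cannon–Thurston map, which is part 2 of Theorem A.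

## 9. The fiber over the end of the column above $1$

**Step 1: the point $\xi$.** Let $\omega_t=(t,T_{n(t)})$; the parent of $\omega_{t+1}$ is $\omega_t$. Since $1\in T_\infty$, $\rho(t)=(1,\omega_t)$ is a vertex for every $t$, and $\rho$ is a vertical path from $x_0$. The time coordinate on $X$ is 1-Lipschitz, so $\rho$ is a geodesic ray. Let $\xi\in\partial X$ be its endpoint.

**Step 2: $C\subset\partial i^{-1}(\xi)$.** Let $a\in C$. By (3), $[1,a)\subset T_\infty$. Let $z\to a$ along $[1,a)$, $z\neq1$, and put $t(z)=\lceil\log_2|z|\rceil$, so that $|z|\le2^{t(z)}$. As $z\in T_\infty$, we can climb from $zx_0=(z,\text{root})$ to $(z,\omega_{t(z)})$, and then one horizontal edge leads to $(1,\omega_{t(z)})=\rho(t(z))$. So $d_X(zx_0,\rho(t(z)))\le t(z)+1$, and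
$$(zx_0|\rho(t(z)))_{x_0}\ \ge\ \tfrac12\bigl(d_X(x_0,zx_0)+t(z)-t(z)-1\bigr)=\tfrac12\bigl(d_X(x_0,zx_0)-1\bigr)\ \to\ \infty ,$$
because orbit maps are proper. Since $t(z)\to\infty$, $\rho(t(z))\to\xi$, so $zx_0\to\xi$. Hence $\partial i(a)=\xi$.

**Step 3: $\partial i^{-1}(\xi)\subset C$.** Let $a\notin C$, say $a\notin\partial T_n$; here $n\ge1$ since $\partial T_0=\partial F$. Since $1\in T_n$, we have $[1,a)\cap T_n=[1,y]$ for some vertex $y$. Let $z\in[1,a)$ be beyond $y$ and let $t\ge r_n$. By Lemma 5 with $A=[1,z]$, there is a geodesic from $(z,\text{root})$ to $\rho(t)=(1,\omega_t)$ in $X_{[1,z]}$. Along it the node changes only across vertical edges, between a node and its parent. The root is not $\ge\omega_{r_n}$ (as $r_n\ge1$), while $\omega_t\ge\omega_{r_n}$. The set of nodes $\ge\omega_{r_n}$ can be entered only through $\omega_{r_n}$, so the geodesic passes through a vertex $(w,\omega_{r_n})$. The sheet of $\omega_{r_n}$ is $T_n$, so $w\in T_n\cap[1,z]=[1,y]$. Descending from $(w,\omega_{r_n})$ to the root level and then walking from $w$ to $1$ shows that this vertex is within $r_n+|y|$ of $x_0$. By (2),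
$$(zx_0|\rho(t))_{x_0}\le r_n+|y|\quad\text{for all such } z \text{ and } t.$$
If $zx_0$ converged to $\xi$ as $z\to a$, these products would be unbounded. So $\partial i(a)=\lim zx_0\ne\xi$.

Therefore $\partial i^{-1}(\xi)=C$, which is homeomorphic to $Q$ by Proposition 4. This is part 3 and completes the proof of Theorem A. $\blacksquare$

## 10. The homeomorphism types of fibers that occur

*Proof of Corollary B.* Let $\partial i:\partial F\to\partial X$ be the Cannon–Thurston map of an action of $F$ as in the question. It is continuous and points of $\partial X$ are closed, so every nonempty fiber is a closed subset of the Cantor set $\partial F$. It is therefore compact, metrizable and totally disconnected. Conversely, let $Q$ be a nonempty compact metrizable totally disconnected space. If $Q$ is a point, it occurs for $F$ acting on its Cayley tree, where $\partial i$ is the identity. If $Q$ has at least two points, it occurs by Theorem A. $\square$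

With $Q$ infinite, Theorem A gives for every free group of finite rank $\ge2$ a free, properly discontinuous, purely loxodromic action on a proper hyperbolic space whose Cannon–Thurston map exists and has an infinite fiber. With $Q$ a Cantor set, the fiber is uncountable; by the Observation in Section 2, it contains no endpoint of the axis of any element of $F$.
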